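\title{Lowness for Oberwolfach randomness is $K$-triviality}

\begin{abstract}
An Oberwolfach test is a family of effectively open sets from which the binary
expansion of a left-c.e.\ real selects one set of measure at most $2^{-n}$ for each $n$.
We show that a set is low for Oberwolfach randomness if and only if it is $K$-trivial.
More precisely, every Oberwolfach test relative to a $K$-trivial set is covered by a
single unrelativized Oberwolfach test. The proof follows a computably enumerable
$K$-trivial set by a computable walk that trusts an initial segment only after a short
description of it has appeared. The length of the description that is demanded depends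
on a price per unit of measure, which rises when the oracle changes and falls when
the selecting real moves.
\end{abstract}

\section{Introduction}\label{sec:intro}

We work in Cantor space $2^\omega$ with the uniform measure $\mu$, and we identify sets
of natural numbers with infinite bit sequences. A \emph{Martin-L\"of test} (ML-test) is a
uniformly $\Sigma^0_1$ sequence $(T_n)_{n\in\omega}$ of open sets with
$\mu(T_n)\le 2^{-n}$, and $Z$ is \emph{ML-random} if $Z\notin\bigcap_nT_n$ for every
ML-test. In such a test the $n$-th component is known in advance. The tests of this paper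
allow us to change our mind about the $n$-th component, as long as the changes are
governed by a real number that is approximated from below. A real $\beta$ is
\emph{left-c.e.} if $\{q\in\mathbb{Q}:q<\beta\}$ is computably enumerable (c.e.).

\begin{definition}\label{def:ow}
An \emph{Oberwolfach test} (OW-test) is a pair consisting of a uniformly $\Sigma^0_1$
family $\langle U_\sigma\rangle_{\sigma\in2^{<\omega}}$ of open sets and a left-c.e.\ real
$\beta\in[0,1]$, viewed through its binary expansion as an element of $2^\omega$, such that
\begin{enumerate}
\item[(i)] $\mu(U_\sigma)\le2^{-|\sigma|}$ for every string $\sigma$;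
\item[(ii)] $U_\tau\subseteq U_\sigma$ whenever $\sigma$ is a prefix of $\tau$.
\end{enumerate}
A set $Z$ \emph{fails} the test if $Z\in U_{\beta\upharpoonright n}$ for every $n$, and $Z$ is
\emph{OW-random} if it fails no OW-test. An OW-test \emph{relative to $A$} has a uniformly
$\Sigma^0_1(A)$ family and a real $\beta$ that is left-c.e.\ relative to $A$. A set $A$ is
\emph{low for OW-randomness} if every OW-random set is OW-random relative to $A$.
\end{definition}

If $\beta$ is a dyadic rational, the test is an ML-test in disguise. At the other extreme,
let $U_\sigma$ be the set $[\sigma]$ of sequences extending $\sigma$. Then the test is failed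
exactly by $\beta$, so no left-c.e.\ real is OW-random. The leftmost member of a nonempty
$\Pi^0_1$ class of ML-random sets is left-c.e., so OW-randomness is strictly stronger than
ML-randomness. It is implied by weak 2-randomness, where $Z$ is \emph{weakly 2-random} if it
lies in no $\Pi^0_2$ class of measure zero (Lemma~\ref{lem:compare}).

Lowness for a randomness notion says that an oracle is useless for detecting regularities.
A set $A$ is \emph{$K$-trivial} if there is a constant $c$ with
$K(A\upharpoonright n)\le K(n)+c$ for all $n$, where $K$ is prefix-free Kolmogorov
complexity. For ML-randomness, the low sets are exactly the $K$-trivial sets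
\cite{Nies05}. For OW-randomness it is known that every low set is $K$-trivial and that
some incomputable c.e.\ set is low. The problem, posed in \cite{Nies16}, is to characterize
lowness for OW-randomness: is it the same as $K$-triviality?

The case of ML-tests suggests a positive answer, since a $K$-trivial oracle does not help
with enumerating small open sets. But an OW-test uses its oracle a second time, to
approximate $\beta$, and here even a $K$-trivial oracle produces new reals. If $A$ is c.e.\
and incomputable, then $\sum_{n\notin A}4^{-n-1}$ is computable in $A$ and not left-c.e.: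
it is computably approximable from above, so if it were left-c.e.\ it would be computable,
and its base-$4$ digits would compute $A$. Without the oracle, our guesses at such a $\beta$
move both up and down. A covering test therefore needs a left-c.e.\ real of its own, and
the finite total movement of that real has to pay for all wrong guesses. We show that this
can be arranged.

\begin{theorem}\label{thm:main}
For $A\subseteq\omega$ the following are equivalent.
\begin{enumerate}
\item[(1)] $A$ is $K$-trivial.
\item[(2)] For every OW-test relative to $A$ there is a single unrelativized OW-test that is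
failed by every set that fails the given test.
\item[(3)] $A$ is low for OW-randomness.
\item[(4)] Every OW-random set is ML-random relative to $A$.
\item[(5)] Every weakly 2-random set is ML-random relative to $A$.
\end{enumerate}
In particular, the sets that are low for OW-randomness are exactly the $K$-trivial sets.
\end{theorem}

The main part is (1)$\Rightarrow$(2). Section~\ref{sec:moving} reduces it to a measure
estimate for a computable sequence of clopen sets. Section~\ref{sec:walk} introduces the walk
that guesses initial segments of $A$ and shows it at work on ML-tests.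
Section~\ref{sec:prices} defines the prices that control the walk for an OW-test, and
Section~\ref{sec:estimates} proves the estimates. Section~\ref{sec:rest} proves the other
implications; they include a proof of the known implication (3)$\Rightarrow$(1).

\section{Background}\label{sec:background}

\subsection*{Notation}
We write $\eta\preceq\xi$ if the string $\eta$ is a prefix of $\xi$, and $\eta\prec\xi$ if it is
a proper prefix, where $\xi$ may be infinite. The empty string is $\emptyset$, and $\eta^-$ is
the \emph{parent} of a nonempty string $\eta$, obtained by deleting the last bit.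
\emph{Dyadic} means dyadic rational. Let $I_\sigma=[0.\sigma,\,0.\sigma+2^{-|\sigma|})$. For a
real $x\in[0,1)$, let $x\upharpoonright n$ be the string $\sigma$ of length $n$ with
$x\in I_\sigma$. If $x$ is not dyadic, this is the prefix of its unique binary expansion, and $x$
lies in the interior of $I_{x\upharpoonright n}$. For $0\le x\le y<1$,
\begin{equation}\label{eq:count}
\#\{z\upharpoonright n: x\le z\le y\}=\lfloor2^ny\rfloor-\lfloor2^nx\rfloor+1\le 2^n(y-x)+2 .
\end{equation}

A class is $\Sigma^0_1$ if it is the union of the cylinders $[\tau]$ over a c.e.\ set of strings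
$\tau$, it is $\Pi^0_1$ if its complement is $\Sigma^0_1$, and it is $\Pi^0_2$ if it is the
intersection of a uniformly $\Sigma^0_1$ sequence. There is a \emph{universal} ML-test
$(T_n)$: its intersection is the class of all sets that are not ML-random. Replacing $T_n$
by $\bigcap_{k\le n}T_k$ makes any ML-test nested. All of this holds relative to an oracle.

The complexity $K(\eta)$ is the length of a shortest description of $\eta$ for a universal
prefix-free machine, and $K^A$ is the same with oracle $A$. Kraft's inequality gives
$\sum_\eta2^{-K(\eta)}\le1$. We fix a computable approximation $K_s(\eta)\in\omega\cup\{\infty\}$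
that is nonincreasing in $s$ and equal to $K(\eta)$ for large $s$. The Levin--Schnorr theorem
states that $Z$ is ML-random relative to $A$ if and only if there is $d$ with
$K^A(Z\upharpoonright n)\ge n-d$ for all $n$.

\subsection*{Facts used}
\begin{enumerate}
\item[(F1)] Every $K$-trivial set $A$ is \emph{low for $K$}: there is $c$ with
$K(\eta)\le K^A(\eta)+c$ for all $\eta$ \cite{Nies05}. By the Levin--Schnorr theorem,
$A$ is then \emph{low for ML-randomness}: every ML-random set is ML-random relative to $A$.
\item[(F2)] Every $K$-trivial set is computable from a c.e.\ $K$-trivial set \cite{Nies05}.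
\item[(F3)] Every set that is low for ML-randomness is $K$-trivial \cite{Nies05}.
\item[(F4)] (Kraft--Chaitin theorem relative to $A$.) If $W\subseteq\omega\times2^{<\omega}$ is
c.e.\ in $A$ and its \emph{weight} $\sum_{(r,\eta)\in W}2^{-r}$ is at most $1$, then there is
$e$ with $K^A(\eta)\le r+e$ for all $(r,\eta)\in W$.
\item[(F5)] (Ku\v{c}era.) If $P$ is a $\Pi^0_1$ class of positive measure, then every
ML-random set has a tail in $P$, where a tail of $Z$ is a sequence $Y$ with $Z=\rho Y$ for
some string $\rho$.
\end{enumerate}

\begin{lemma}\label{lem:compare}
Let $A\subseteq\omega$.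
\begin{enumerate}
\item[(a)] If $(T_n)$ is a nested ML-test relative to $A$, then the family
$U_\sigma=T_{|\sigma|}$ and the real $0$ form an OW-test relative to $A$ that is failed
exactly by the members of $\bigcap_nT_n$. Hence every set that is OW-random relative to $A$
is ML-random relative to $A$.
\item[(b)] If $Z$ fails an OW-test relative to $A$ whose real $\beta$ is dyadic, then $Z$ is
not ML-random relative to $A$.
\item[(c)] Every weakly 2-random set is OW-random.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is read off from the definitions. For (b), every binary expansion of a dyadic real is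
computable, so $(U_{\beta\upharpoonright n})_n$ is an ML-test relative to $A$.

For (c), let $Z$ fail the OW-test $(\langle U_\sigma\rangle,\beta)$. If $\beta$ is dyadic, then
$Z$ lies in the intersection of an ML-test, which is a $\Pi^0_2$ null class. Otherwise let
$(\beta_s)$ be a computable nondecreasing sequence of rationals in $[0,1)$ with limit
$\beta$, and let $Q_n=\bigcup_{s\ge n}U_{\beta_s\upharpoonright n}$. The sets $Q_n$ are
uniformly $\Sigma^0_1$. By \eqref{eq:count} at most $2^n(\beta-\beta_n)+2$ strings
$\beta_s\upharpoonright n$ with $s\ge n$ occur, so
$\mu(Q_n)\le\beta-\beta_n+2^{1-n}\to0$. Since $\beta$ is not dyadic,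
$\beta_s\upharpoonright n=\beta\upharpoonright n$ for large $s$, so $Z\in Q_n$. Thus $Z$ lies in
the $\Pi^0_2$ null class $\bigcap_nQ_n$.
\end{proof}

\section{Tests that move at a bounded cost}\label{sec:moving}

Consider an unrelativized OW-test with approximations $\beta_s$ as in the last proof, and let
$S_{m,s}$ be the clopen part of $U_{\beta_s\upharpoonright m}$ enumerated by stage $s$. This is
our guess at stage $s$ for the $m$-th component. By \eqref{eq:count}, the guesses made
between stages $s_1$ and $s_2$ cover a set of measure at most
$2\cdot2^{-m}+\beta_{s_2}-\beta_{s_1}$: a free allowance of order $2^{-m}$, plus the movement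
of the real. The next lemma is a converse. Any sequence of guesses that obeys such a bound
comes with an OW-test. Note that one movement of the real pays for all $m$ at once.

\begin{lemma}\label{lem:moving}
Let $m_0\in\omega$, let $(S_{m,s})_{m\ge m_0,\,s\in\omega}$ be a computable family of clopen
sets, and let $(\alpha_s)$ be a bounded, nondecreasing, computable sequence of rationals.
Suppose that for all $m\ge m_0$ and $s_1\le s_2$,
\begin{equation}\label{eq:moving}
\mu\Bigl(\bigcup_{s_1\le s\le s_2}S_{m,s}\Bigr)\le4\cdot2^{-m}+\alpha_{s_2}-\alpha_{s_1}.
\end{equation}
Then there is an OW-test that is failed by every $Z$ with the following property: for each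
$m\ge m_0$, we have $Z\in S_{m,s}$ for infinitely many $s$.
\end{lemma}

\begin{proof}
Let $\alpha=\lim_s\alpha_s$. Fix a rational $\kappa$ such that $\gamma=2\alpha-\kappa$ lies in
$(0,1)$ and is not dyadic: take $\kappa=2\alpha-\frac13$ if $\alpha$ is rational, and any
rational in $(2\alpha-1,2\alpha)$ otherwise. Let $\gamma_s=2\alpha_s-\kappa$ and fix $s_0$ with
$\gamma_{s_0}\ge0$. Then $\gamma_s\in[0,1)$ for $s\ge s_0$, and $\gamma$ is left-c.e., because
$q<\gamma$ if and only if $q<\gamma_s$ for some $s$. For $|\sigma|=n$ put
$m(n)=\max(m_0,n+3)$ and
\[
R_\sigma=\bigcup\{S_{m(n),s}: s\ge s_0,\ \gamma_s\in I_\sigma\},\qquad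
V_\sigma=\bigcap_{k\le|\sigma|}R_{\sigma\upharpoonright k}.
\]
Both families are uniformly $\Sigma^0_1$. As $(\gamma_s)$ is nondecreasing, the stages
$s\ge s_0$ with $\gamma_s\in I_\sigma$ form an interval, possibly empty or infinite, and
$\alpha_{s_2}-\alpha_{s_1}\le2^{-n-1}$ for $s_1\le s_2$ in it. Applying \eqref{eq:moving} to
finite subintervals and passing to the increasing union gives
$\mu(R_\sigma)\le4\cdot2^{-n-3}+2^{-n-1}=2^{-n}$. So $\mu(V_\sigma)\le2^{-|\sigma|}$, and
$V_\tau\subseteq V_\sigma$ for $\sigma\preceq\tau$. Thus $(\langle V_\sigma\rangle,\gamma)$ is an
OW-test.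

Let $Z$ have the stated property and fix $n$. Since $\gamma$ is not dyadic,
$\gamma_s\in I_{\gamma\upharpoonright n}$ for all large $s$, and for some such $s\ge s_0$ we have
$Z\in S_{m(n),s}$. So $Z\in R_{\gamma\upharpoonright n}$ for every $n$, and hence
$Z\in V_{\gamma\upharpoonright n}$ for every $n$.
\end{proof}

\section{A walk along a c.e.\ set that is low for $K$}\label{sec:walk}

\subsection*{Reductions}
Let $A$ be $K$-trivial and let $(\langle U_\sigma\rangle,\beta)$ be an OW-test relative to $A$.
If $A\le_TC$, the test is also an OW-test relative to $C$. So by (F2) we may assume that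
$A$ is c.e. If $\beta$ is dyadic, then a set failing the test is not ML-random relative to
$A$ by Lemma~\ref{lem:compare}(b), hence not ML-random by (F1), and so it fails the OW-test
that Lemma~\ref{lem:compare}(a) builds from a nested universal ML-test. So for
Sections~\ref{sec:walk}--\ref{sec:estimates} we fix
\begin{itemize}
\item a c.e.\ set $A$ with a constant $c$ as in (F1), and a computable enumeration $(A_s)$ with
$A_0=\emptyset$ in which at most one element enters at each stage;
\item an OW-test $(\langle U_\sigma\rangle,\beta)$ relative to $A$ with $\beta$ not dyadic, so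
that $0<\beta<1$.
\end{itemize}

\subsection*{Finite oracles}
Every string $\xi$, seen as a guess at an initial segment of $A$, yields a guess at the test.
Fix oracle procedures that, with oracle $A$, enumerate the left cut of $\beta$ and the
cylinders of $U_\sigma$. To \emph{run a procedure on $\xi$} means to run it for $|\xi|$ steps with
oracle $\xi$, stopping early at the first query to a number $\ge|\xi|$. If $\xi\preceq\xi'$, the
run on $\xi$ is an initial part of the run on $\xi'$. Let $b(\xi)$ be the maximum of $0$ and
all rationals in $[0,1)$ enumerated by the run of the first procedure on $\xi$. Let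
$E_\sigma(\xi)$ be the clopen set enumerated by the run of the procedure for $U_\sigma$ on $\xi$
if $|\xi|>|\sigma|$, and $E_\sigma(\xi)=\emptyset$ otherwise. A wrong oracle may enumerate
too much, so we truncate: $U_\sigma(\xi)=E_\sigma(\xi')$ for the longest $\xi'\preceq\xi$ with
$\mu(E_\sigma(\xi'))\le2^{-|\sigma|}$. Then:
\begin{enumerate}
\item[(A1)] $b$ and $(\sigma,\xi)\mapsto U_\sigma(\xi)$ are computable, and
$b(\eta)\le b(\xi)$, $U_\sigma(\eta)\subseteq U_\sigma(\xi)$ for $\eta\preceq\xi$;
\item[(A2)] $b(\emptyset)=0\le b(\xi)<1$, $\mu(U_\sigma(\xi))\le2^{-|\sigma|}$, and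
$U_\sigma(\xi)=\emptyset$ if $|\xi|\le|\sigma|$;
\item[(A3)] $\beta=\lim_\ell b(A\upharpoonright\ell)$ and
$U_\sigma=\bigcup_\ell U_\sigma(A\upharpoonright\ell)$.
\end{enumerate}
For (A3), the rationals in $[0,\beta)$ have supremum $\beta$, and
$E_\sigma(A\upharpoonright\ell)\subseteq U_\sigma$ is never truncated.

\subsection*{The walk}
The obvious guesses $A_s\upharpoonright s$ may change so often that the open sets they produce
fill the space. Lowness for $K$ gives a way to be more careful. Before trusting a string
$\eta\prec A_s$ we ask, relative to $A$, for a description of $\eta$ of some length $r$. By (F4)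
such requests are granted if the requests \emph{along the true $A$} have small weight. By
(F1), a true $\eta$ then gets an unrelativized description of length about $r$, and we wait for
it. By Kraft's inequality, \emph{all} strings that we ever trust, true or false, have bounded
total weight.

A \emph{weight rule} is an algorithm that, given $D\in\omega$, strings $\xi_0,\dots,\xi_s$ and a
one-bit extension $\xi^+$ of $\xi_s$, returns a rational $a(\xi^+)>0$. Given a weight rule and
$D$, the \emph{walk with parameter $D$} is the following computable sequence of
\emph{positions} $\xi_s\prec A_s$. Let $\xi_0=\emptyset$. \emph{Transition $s$} is the passage from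
stage $s$ to stage $s+1$; in it, write $\xi=\xi_s$.
\begin{itemize}
\item \emph{Retreat.} If some $x<|\xi|$ enters $A$ at stage $s+1$, let
$\xi_{s+1}=\xi\upharpoonright x$. The strings $\eta$ with $\xi_{s+1}\prec\eta\preceq\xi$ are
\emph{destroyed}.
\item Otherwise $\xi^+=A_{s+1}\upharpoonright(|\xi|+1)$ extends $\xi$; it is the \emph{pending}
string. If $\xi^+$ has not been requested before, \emph{request} it: obtain $a(\xi^+)$ from the
weight rule and let $r(\xi^+)$ be the integer with $a(\xi^+)\le2^{-r(\xi^+)}<2a(\xi^+)$. If
$K_{s+1}(\xi^+)\le r(\xi^+)+2D$, \emph{advance}: let $\xi_{s+1}=\xi^+$, and say that $\xi^+$ is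
\emph{created}. If not, \emph{stay}: let $\xi_{s+1}=\xi$.
\end{itemize}
In each case $\xi_{s+1}\prec A_{s+1}$, since only one element enters at stage $s+1$. Also
$|\xi_s|\le s$.

\begin{lemma}\label{lem:book}
\begin{enumerate}
\item[(a)] A destroyed string is not a prefix of $A$ or of any later $A_t$. Each string is
requested, created and destroyed at most once.
\item[(b)] The strings created and not destroyed in transitions before stage $s$ are exactly the
nonempty prefixes of $\xi_s$.
\item[(c)] If $\eta$ is requested in transition $t$ and created in transition $t'$, then all
transitions $s$ with $t\le s<t'$ are stays.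
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $\eta$ is destroyed in transition $s$ because $x$ enters, then $x<|\eta|$ and
$\eta(x)=A_s(x)=0$, while $x\in A_t$ for $t>s$. So $\eta$ is never again pending or a prefix of
a position. A created string remains a prefix of the position until it is destroyed, and a
prefix of the position is not pending; so it is not created again.

(b) By (a), each of the three kinds of transition preserves this statement, which holds at
stage $0$.

(c) We have $\eta\prec A_{t+1}$ and $\eta\prec A_{t'+1}$. As the sets $A_s$ increase, no number
below $|\eta|$ enters at a stage in $(t+1,t'+1]$. Let $t\le s<t'$ and assume inductively that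
$\xi_s=\eta^-$. Transition $s$ is not a retreat, its pending string is $\eta$, and it is not an
advance because $\eta$ is created only once. So it is a stay and $\xi_{s+1}=\eta^-$.
\end{proof}

By (b), when $\xi^+$ is requested, all its nonempty proper prefixes have been requested
already, so they have weights.

\begin{proposition}\label{prop:walk}
Fix a weight rule.
\begin{enumerate}
\item[(a)] \emph{(Global budget.)} For every $D$, in the walk with parameter $D$,
$\sum_{\eta\text{ created}}a(\eta)\le2^{2D}$.
\item[(b)] Suppose that the rule satisfies the \emph{path bound}: for every $D$, whenever a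
string $\xi^+$ is requested in the walk with parameter $D$,
$\sum_{\emptyset\ne\eta\preceq\xi^+}a(\eta)\le\frac12$. Then there is $D$ such that in the walk
with parameter $D$, for every $\ell$ there is a stage $t_\ell\ge\ell$ with
$\xi_{t_\ell}=A\upharpoonright\ell$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) A created $\eta$ satisfies $K(\eta)\le r(\eta)+2D$, so
$a(\eta)\le2^{-r(\eta)}\le2^{2D}2^{-K(\eta)}$. Sum over $\eta$ and use Kraft's inequality.

(b) Let $W_D$ be the set of pairs $(r(\eta),\eta)$ with $\eta\prec A$ requested in the walk with
parameter $D$. It is c.e.\ in $A$, uniformly in $D$. Take finitely many requested prefixes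
of $A$ and let $\xi^+$ be the longest. The path bound at the request of $\xi^+$ gives
$\sum_{\emptyset\ne\eta\preceq\xi^+}2^{-r(\eta)}<1$. So all these $r(\eta)$ are positive, and
$W_D$ has weight at most $1$.

The weight rule may depend on $D$, and the constant that (F4) returns depends on the set of
requests, so we cannot apply (F4) first and choose $D$ afterwards. Instead we serve all $D$
at once. The set $W=\bigcup_D\{(r+D+1,\eta):(r,\eta)\in W_D\}$ is c.e.\ in $A$ and has weight at
most $\sum_D2^{-D-1}=1$. By (F4) there is $e$ with $K^A(\eta)\le r+D+1+e$ for all $D$ and all
$(r,\eta)\in W_D$. Let $D=1+e+c$. By (F1), in the walk with this parameter every requested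
$\eta\prec A$ satisfies $K(\eta)\le r(\eta)+2D$.

We show by induction that each $A\upharpoonright\ell$ is a position; then $t_\ell\ge\ell$ because
$|\xi_s|\le s$. For $\ell=0$ take $t_0=0$. Let $\xi_{t_\ell}=A\upharpoonright\ell$. Prefixes of
$A$ are never destroyed, so $A\upharpoonright\ell\preceq\xi_s$ for $s\ge t_\ell$. Let
$t\ge t_\ell$ be such that $A_s$ and $A$ agree below $\ell+1$ for $s\ge t$. If
$\xi_s=A\upharpoonright\ell$ for all $s\ge t$, then $\eta=A\upharpoonright(\ell+1)$ is pending in
all transitions $s\ge t$, so it is requested, and the walk advances once
$K_{s+1}(\eta)=K(\eta)$, a contradiction. So $|\xi_s|>\ell$ for some $s\ge t$, and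
$\xi_s\prec A_s$ gives $A\upharpoonright(\ell+1)\preceq\xi_s$. By Lemma~\ref{lem:book}(b) this
string was created, so it was a position.
\end{proof}

The proposition describes a game with two budgets. We choose weights and may spend $\frac12$
along any one path. The enumeration of $A$ together with the universal machine can mislead
us, but only into strings of total weight $2^{2D}$. The second budget is far larger than the
first, and the weight rule has to overcome this. The simplest case shows how.

\begin{example}[Covering an ML-test]\label{ex:ml}
Let $(T_n)$ be an ML-test relative to $A$, with approximations $T_n(\xi)$ defined as above,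
so that $T_n(\xi)=\emptyset$ for $|\xi|\le n$. For $m\ge3$ let
$\Delta_m(\eta)=T_{2m}(\eta)\setminus T_{2m}(\eta^-)$ be the new part contributed by $\eta$, and
charge it at the price $2^m$ per unit of measure:
\[
a(\eta)=2^{-|\eta|-2}+\sum_{m\ge3}2^m\mu(\Delta_m(\eta)).
\]
The sum is finite. Along a path to $\xi^+$ the sets $\Delta_m(\eta)$ partition $T_{2m}(\xi^+)$,
which has measure at most $2^{-2m}$. So the weights add up to at most
$\frac14+\sum_{m\ge3}2^{-m}=\frac12$. Take $D$ from Proposition~\ref{prop:walk}(b) and let
$R_m=\bigcup_sT_{2m}(\xi_s)$. Then $R_m\supseteq\bigcup_\ell T_{2m}(A\upharpoonright\ell)=T_{2m}$.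
Also $R_m$ is the union of the $\Delta_m(\eta)$ over created $\eta$, so
$2^m\mu(R_m)\le2^{2D}$ by the global budget. Hence $(R_{n+2D+3})_n$ is an unrelativized
ML-test whose intersection contains $\bigcap_nT_n$.
\end{example}

The example works because a path carries very little measure at each level, so that a high
price is affordable. For an OW-test this fails, since a path runs through many different sets
$U_\sigma$ with $|\sigma|$ fixed.

\section{Levels, epochs and prices}\label{sec:prices}

Fix $D$. We define a weight rule and guesses $S_{m,s}$ for Lemma~\ref{lem:moving}. Let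
\[
B=2^{2D},\qquad\theta=\frac1{64B},\qquad m_0=2D+8,
\]
so that $B$ is the global budget and $2^{m_0}=256B$. For each \emph{level} $m\ge m_0$ let
\[
q_m=\frac{2^{-m}}{m+3},\qquad d_m=\theta q_m,\qquad h_m\text{ least with }3\cdot2^{-h_m}\le d_m .
\]
Then $2d_m\le q_m$, $\;2^{1-h_m}\le d_m\le2^{-m}$ and $h_m>m$. From now on $m\ge m_0$.

\subsection*{Cells and masses}
The guess that a string $\xi$ makes at level $m$ is its version of the component of the test
at the finer scale $h_m$:
\[
S_m(\xi)=U_{b(\xi)\upharpoonright h_m}(\xi).
\]
By (A2), $\mu(S_m(\xi))\le2^{-h_m}$, and $S_m(\xi)=\emptyset$ if $|\xi|\le m$. As in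
Example~\ref{ex:ml} we charge each string for what it adds to the guess of its parent. For
$\eta\ne\emptyset$ let $\Delta_m(\eta)=S_m(\eta)\setminus S_m(\eta^-)$ if
$b(\eta)\upharpoonright h_m=b(\eta^-)\upharpoonright h_m$, and $\Delta_m(\eta)=S_m(\eta)$
otherwise. The \emph{$m$-mass} of $\eta$ is $\lambda_m(\eta)=\mu(\Delta_m(\eta))\le2^{-h_m}$, and
the $m$-mass of a set of strings is the sum of their $m$-masses. The \emph{$m$-cell} of $\xi$ is the
set of nonempty $\eta\preceq\xi$ with
$b(\eta)\upharpoonright h_m=b(\xi)\upharpoonright h_m$.

\begin{lemma}\label{lem:cells}
Let $h=h_m$.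
\begin{enumerate}
\item[(a)] $S_m(\xi)$ is the disjoint union of the sets $\Delta_m(\eta)$ for $\eta$ in the
$m$-cell of $\xi$.
\item[(b)] Let $0\le x\le y<1$, and let $X$ be a set of nonempty prefixes of $\xi$ such that for
each $\eta\in X$ there is $z\in[x,y]$ with $b(\eta)\upharpoonright h=z\upharpoonright h$. Then
$X$ has $m$-mass at most $y-x+2^{1-h}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Use induction on $|\xi|$. For $\xi=\emptyset$ both sides are empty. Let $\xi\ne\emptyset$ and
$\sigma=b(\xi)\upharpoonright h$. If $b(\xi^-)\in I_\sigma$, the cell of $\xi$ is the cell of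
$\xi^-$ together with $\xi$, and $S_m(\xi^-)=U_\sigma(\xi^-)\subseteq U_\sigma(\xi)=S_m(\xi)$ by
(A1). Otherwise $b(\xi^-)\le b(\xi)$ lies to the left of $I_\sigma$, and so does $b(\eta)$ for all
$\eta\preceq\xi^-$; the cell is $\{\xi\}$ and $\Delta_m(\xi)=S_m(\xi)$.

(b) For each $\sigma$ of length $h$, the nonempty $\eta\preceq\xi$ with $b(\eta)\in I_\sigma$ form
the cell of the longest among them, so they have mass at most $2^{-h}$ by (a). By
\eqref{eq:count} at most $2^h(y-x)+2$ strings $\sigma$ are relevant.
\end{proof}

\subsection*{Why the price has to vary}
Suppose that level $m$ charges a fixed price $p_m$ per unit of $m$-mass. There are two ways in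
which the union of the guesses $S_m(\xi_s)$ grows.

First, $b$ may rise along the path. Suppose that the walk never retreats. Then
the guesses made between stages $s_1$ and $s_2$ are contained in the union of the
$\Delta_m(\eta)$ over those $\eta\preceq\xi_{s_2}$ that lie in the cell of some $\xi_s$, and
Lemma~\ref{lem:cells}(b) bounds their measure by $b(\xi_{s_2})-b(\xi_{s_1})+2^{1-h_m}$. So
\eqref{eq:moving} holds with $\alpha_s=b(\xi_s)$, whatever the prices are. This mass is
harmless, but it stays on the path. The bound for the $m$-mass of a whole path is only
$1+2^{1-h_m}\le2$, at every level, so to secure the path bound from it we want prices such as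
$p_m=2^{-m}$.

Second, $b(\xi_s)$ may stand still while strings are created and destroyed again and again.
The global budget is charged $p_mM$ for $m$-mass $M$, while \eqref{eq:moving} may force
$\alpha$ to move by $M-4\cdot2^{-m}$. With $p_m=2^{-m}$ the budget does not prevent mass
$\frac12$ from being wasted at each level in turn, and then $(\alpha_s)$ is unbounded. At price
$1$, on the other hand, the total waste over all levels is at most $B$.

When a string is requested we cannot tell which kind of mass it carries. So the price of
level $m$ moves in $\{2^{-m},\dots,\frac12,1\}$ and reacts to the past. It doubles when fresh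
mass $q_m$ has been destroyed, and it halves when $b$ has risen by $d_m$ in total. A climb from
$2^{-m}$ to $1$ has $m$ steps and wastes mass of order $mq_m\le2^{-m}$, which fits in the free
allowance in \eqref{eq:moving}; this explains $q_m$. A halving may have to be undone by
one more step up, which wastes mass of order $q_m=d_m/\theta$; this is proportional to the
movement of $b$, and $\alpha$ pays for it by moving $1/\theta$ times as fast. Finally, while a
price $p$ is in force, only mass of order $d_m$ settles on the path, at cost $pd_m$ to us,
whereas a step up from $p$ takes $pq_m$ from the global budget. The ratio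
$\theta\approx1/B$ of these two costs is what bridges the gap between the two budgets.

\subsection*{The weight rule}
Each level $m$ keeps an integer $k_m\in\{0,\dots,m\}$, the \emph{price} $p_m=2^{k_m-m}$, and two
counters: $w_m$ for destroyed mass and $v_m$ for the rise of $b$. Initially
$k_m=w_m=v_m=0$. The transitions are divided into consecutive \emph{$m$-epochs}. The first
starts with transition $0$. When an epoch ends, the ending transition still belongs to it,
$w_m$ and $v_m$ are reset to $0$, and the next epoch starts with the next transition. At the end
of transition $s$ level $m$ is updated as follows.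
\begin{itemize}
\item After a retreat, the destroyed strings that were created in the current $m$-epoch are
called \emph{$m$-charged}, and their $m$-mass is added to $w_m$. If now $w_m\ge q_m$, the epoch
ends. It ends \emph{up} if $k_m<m$, and then $k_m$ increases by $1$; it ends \emph{cap} if
$k_m=m$, and then $k_m$ is unchanged.
\item After an advance, $b(\xi_{s+1})-b(\xi_s)$ is added to $v_m$. If now $v_m\ge d_m$, the epoch
ends. It ends \emph{down} if $k_m>0$, and then $k_m$ decreases by $1$; it ends \emph{floor} if
$k_m=0$, and then $k_m$ is unchanged.
\item After a stay nothing changes.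
\end{itemize}
When $\xi^+$ is requested in a transition with position $\xi$, its weight is
\begin{equation}\label{eq:weight}
a(\xi^+)=\tfrac18\bigl(b(\xi^+)-b(\xi)\bigr)+2^{-|\xi^+|-3}+\sum_{m\ge m_0}p_m\,\lambda_m(\xi^+),
\end{equation}
with the current prices. The first term makes the global budget bound the total movement of
$b(\xi_s)$, and the second makes the weight positive. The terms of the sum vanish for
$m\ge|\xi^+|$. The state $(k_m,w_m,v_m)$ and the $m$-epochs up to stage $s$ are computed from
$D$, $m$ and $\xi_0,\dots,\xi_s$ alone. So \eqref{eq:weight} is a weight rule, and all data of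
level $m$ are computable uniformly in $D,m,s$.

The price is constant during an $m$-epoch $\varepsilon$; call it $p(\varepsilon)$. Stays do not end
epochs, so by Lemma~\ref{lem:book}(c) a created string $\eta$ is requested and created in the
same $m$-epoch $\varepsilon$. Thus the price $p_m(\eta)$ used in $a(\eta)$ equals
$p(\varepsilon)$.

\section{The estimates}\label{sec:estimates}

Until the end of the proof of Lemma~\ref{lem:main}, $D$ is arbitrary.

\subsection*{What the global budget gives}
The \emph{flow} of a set of transitions is the sum of the increments
$b(\xi_{s+1})-b(\xi_s)\ge0$ over its advances. Retreats do not increase $b(\xi_s)$, so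
$b(\xi_u)-b(\xi_t)$ is at most the flow of the transitions $t,\dots,u-1$. Let $F$ be the flow of
all transitions, let $\mathrm{Var}_s=\sum_{t<s}|b(\xi_{t+1})-b(\xi_t)|$, and let $C_m$ be the sum
of $p_m(\eta)\lambda_m(\eta)$ over all $m$-charged $\eta$. Each advance creates a string, and
charged strings are created strings. So Proposition~\ref{prop:walk}(a) and
\eqref{eq:weight} give the first and third of the bounds
\begin{equation}\label{eq:budget}
F\le8B,\qquad\mathrm{Var}_s\le16B,\qquad\sum_{m\ge m_0}C_m\le B .
\end{equation}
The second holds because $b(\xi_0)=0\le b(\xi_s)$, so the decreases before stage $s$ total at most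
the increases. These bounds do not depend on the path bound, which we are about to derive from
them.

\subsection*{One epoch}
An epoch ends before much flow or much waste accumulates, so it creates little mass.

\begin{lemma}\label{lem:epoch}
Let $\varepsilon$ be an $m$-epoch, and for a stage $u$ let $X_u$ be the set of prefixes of
$\xi_u$ that were created in $\varepsilon$.
\begin{enumerate}
\item[(a)] If transition $t$ belongs to $\varepsilon$ and $\xi^+$ is a one-bit extension of
$\xi_t$, then $X_t\cup\{\xi^+\}$ has $m$-mass at most $2d_m$.
\item[(b)] For every stage $u$, the set $X_u$ has $m$-mass at most $2d_m$.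
\item[(c)] The set of all strings created in $\varepsilon$ has $m$-mass at most $3q_m$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $s$ be the first transition of $\varepsilon$ and $h=h_m$.

(a) The flow of the transitions $s,\dots,t-1$ is the value of $v_m$ at stage $t$, which is less
than $d_m$ because none of them ended $\varepsilon$. Let $\zeta=\xi_{t_0}$ be a shortest position
among $\xi_s,\dots,\xi_t$. An advance extends the position, and a retreat within this range passes
to a prefix of length at least $|\zeta|$. So $\xi_{t_0},\dots,\xi_t$ all extend $\zeta$, and
$b(\xi_t)-b(\zeta)<d_m$. The parent of a string $\eta\in X_t$ is one of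
$\xi_s,\dots,\xi_{t-1}$, so $|\eta|>|\zeta|$. Both $\eta$ and $\zeta$ are prefixes of $\xi_t$, so
$\zeta\prec\eta\preceq\xi_t$ and $b(\eta)\in[b(\zeta),b(\xi_t)]$. By Lemma~\ref{lem:cells}(b),
$X_t$ has mass at most $d_m+2^{1-h}$. With $\lambda_m(\xi^+)\le2^{-h}$ the total is at most
$d_m+3\cdot2^{-h}\le2d_m$.

(b) For $u\le s$ the set $X_u$ is empty. If $u=t+1$ with $t$ in $\varepsilon$, then
$X_u\subseteq X_t$ after a retreat or stay and $X_u=X_t\cup\{\xi_{t+1}\}$ after an advance, so
(a) applies. If $\varepsilon$ has a last transition $t^*$ and $u>t^*+1$, then the members of
$X_u$ were created before stage $t^*+1$ and have not been destroyed, so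
$X_u\subseteq X_{t^*+1}$.

(c) Let $t$ belong to $\varepsilon$. The mass charged in transitions $s,\dots,t-1$ is the value
of $w_m$ at stage $t$, which is less than $q_m$. The strings charged in transition $t$ lie in
$X_t$, so they have mass at most $2d_m\le q_m$. A string created in one of the transitions
$s,\dots,t$ is either charged in one of them or lies in $X_{t+1}$. So these strings have mass at
most $2q_m+2d_m\le3q_m$, for every $t$ in $\varepsilon$.
\end{proof}

\subsection*{The path bound}

\begin{lemma}\label{lem:path}
Whenever $\xi^+$ is requested, $\sum_{\emptyset\ne\eta\preceq\xi^+}a(\eta)\le\frac12$.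
\end{lemma}

\begin{proof}
Let $\xi^+$ be requested in transition $t$. Along the path, the first terms of
\eqref{eq:weight} telescope to $\frac18b(\xi^+)<\frac18$, and the second terms sum to less than
$\frac18$. It remains to show $\sum_mP_m\le\frac14$, where
$P_m=\sum_{\emptyset\ne\eta\preceq\xi^+}p_m(\eta)\lambda_m(\eta)$.

Fix $m$ and group the strings $\eta$ by the $m$-epoch of their request. The nonempty prefixes of
$\xi_t$ were created in that same epoch, and $\xi^+$ belongs to the current epoch. By
Lemma~\ref{lem:epoch}(b) for the completed epochs and Lemma~\ref{lem:epoch}(a) for the current one,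
$P_m\le2d_m\sum_\varepsilon p(\varepsilon)$, where $\varepsilon$ ranges over the epochs up to the
current one. We bound the sum according to how the epochs end.
\begin{itemize}
\item If $\varepsilon$ ends up or cap, strings of mass at least $q_m$ were charged in
$\varepsilon$, all with price $p(\varepsilon)$. Different epochs charge different strings. So these
epochs contribute at most $C_m/q_m$.
\item An up ending raises the price by $p(\varepsilon)$, a down ending lowers it by
$p(\varepsilon)/2$, and the other endings leave it alone. The price starts at its minimum, so
$\frac12\sum_{\mathrm{down}}p(\varepsilon)\le\sum_{\mathrm{up}}p(\varepsilon)$. The down epochs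
contribute at most $2C_m/q_m$.
\item A floor epoch has price $2^{-m}$ and flow at least $d_m$. These epochs contribute at most
$2^{-m}F/d_m$.
\item The current epoch contributes at most $1$.
\end{itemize}
Therefore
\[
P_m\le2d_m\Bigl(\frac{3C_m}{q_m}+\frac{2^{-m}F}{d_m}+1\Bigr)=6\theta C_m+2^{1-m}F+2\theta q_m .
\]
By \eqref{eq:budget}, $\sum_{m\ge m_0}2^{1-m}=2^{2-m_0}$ and $\sum_mq_m\le1$,
\[
\sum_{m\ge m_0}P_m\le6\theta B+32B\,2^{-m_0}+2\theta\le\frac3{32}+\frac4{32}+\frac1{32}=\frac14.
\]
This completes the proof.
\end{proof}

\subsection*{The left-c.e.\ real and the main estimate}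
The new real has to pay for the movement of $b(\xi_s)$ in both directions and for the waste that
occurs at price $1$. Let $n_m(s)$ be the number of $m$-epochs that end cap in a transition
$t<s$. If $m\ge s$, all strings created before stage $s$ have length at most $m$ and hence
$m$-mass $0$, so $n_m(s)=0$. Thus
\[
\alpha_s=\Bigl(\frac6\theta+1\Bigr)\mathrm{Var}_s+3\sum_{m\ge m_0}q_m\,n_m(s)
\]
is a computable nondecreasing sequence of rationals. It is bounded: a cap epoch has price $1$ and
charged mass at least $q_m$, so $\sum_mq_mn_m(s)\le\sum_mC_m\le B$, and
$\mathrm{Var}_s\le16B$.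

\begin{lemma}\label{lem:main}
For all $m\ge m_0$ and $s_1\le s_2$,
\[
\mu\Bigl(\bigcup_{s_1\le s\le s_2}S_m(\xi_s)\Bigr)\le4\cdot2^{-m}+\alpha_{s_2}-\alpha_{s_1}.
\]
\end{lemma}

\begin{proof}
Let $J$ be the set of transitions $t$ with $s_1\le t<s_2$. Let
$V=\mathrm{Var}_{s_2}-\mathrm{Var}_{s_1}$, and let $\Phi\le V$ be the flow of $J$. By
Lemma~\ref{lem:cells}(a) it suffices to bound the $m$-mass of the set $Y$ of strings $\eta$ that lie
in the $m$-cell of $\xi_s$ for some $s\in[s_1,s_2]$. By Lemma~\ref{lem:book}(b), such an $\eta$ was
created before stage $s$ and not destroyed before stage $s$. So it was created in $J$, or else it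
is a prefix of $\xi_{s_1}$.

\emph{Old strings.} Let $x$ and $y$ be the minimum and the maximum of $b(\xi_s)$ for
$s\in[s_1,s_2]$. Then $y-x\le V$. If $\eta\in Y$, then
$b(\eta)\upharpoonright h_m=b(\xi_s)\upharpoonright h_m$ for some $s\in[s_1,s_2]$. By
Lemma~\ref{lem:cells}(b), the prefixes of $\xi_{s_1}$ in $Y$ have mass at most
$V+2^{1-h_m}\le V+2^{-m}$.

\emph{New strings.} Let $\rho$ be the number of $m$-epochs that contain a transition in $J$. By
Lemma~\ref{lem:epoch}(c), the strings created in $J$ have mass at most $3q_m\rho$. Let
$n_{\mathrm u},n_{\mathrm c},n_{\mathrm d},n_{\mathrm f}$ be the numbers of up, cap, down and floor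
endings in $J$. All of the $\rho$ epochs except possibly the last end in $J$, so
$\rho\le1+n_{\mathrm u}+n_{\mathrm c}+n_{\mathrm d}+n_{\mathrm f}$. The net change of $k_m$ over $J$ is
$n_{\mathrm u}-n_{\mathrm d}\le m$. An epoch that ends down or floor in $J$ and does not contain
transition $s_1$ lies inside $J$ and has flow at least $d_m$, so
$n_{\mathrm d}+n_{\mathrm f}\le1+\Phi/d_m$. Hence
\[
\rho\le1+m+2(n_{\mathrm d}+n_{\mathrm f})+n_{\mathrm c}\le m+3+\frac{2\Phi}{d_m}+n_{\mathrm c},
\qquad
3q_m\rho\le3\cdot2^{-m}+\frac6\theta V+3q_mn_{\mathrm c}.
\]

The two bounds add up to $4\cdot2^{-m}+(\frac6\theta+1)V+3q_mn_{\mathrm c}$. Since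
$n_{\mathrm c}=n_m(s_2)-n_m(s_1)$ and every $n_{m'}$ is nondecreasing, the last two terms are at
most $\alpha_{s_2}-\alpha_{s_1}$.
\end{proof}

\begin{proof}[Proof of \textup{(1)}$\Rightarrow$\textup{(2)}]
By the reductions in Section~\ref{sec:walk} we are in the setting fixed there. By
Lemma~\ref{lem:path} the weight rule \eqref{eq:weight} satisfies the path bound. Fix $D$ and stages
$t_\ell\ge\ell$ with $\xi_{t_\ell}=A\upharpoonright\ell$ as in
Proposition~\ref{prop:walk}(b). By Lemma~\ref{lem:main}, the clopen sets $S_{m,s}=S_m(\xi_s)$ and the
sequence $(\alpha_s)$ satisfy the hypotheses of Lemma~\ref{lem:moving}. It remains to show that each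
$Z$ failing the given test has the property in that lemma. Fix $m\ge m_0$ and let
$\sigma=\beta\upharpoonright h_m$, so $Z\in U_\sigma$. Since $\beta$ lies in the interior of
$I_\sigma$, (A3) gives $b(A\upharpoonright\ell)\in I_\sigma$ for all large $\ell$. By (A1) and (A3),
$Z\in U_\sigma(A\upharpoonright\ell)$ for all large $\ell$. For such $\ell$ we have
$Z\in S_m(A\upharpoonright\ell)=S_{m,t_\ell}$, and $t_\ell\to\infty$.
\end{proof}

\begin{remark}
Lowness for $K$ enters the construction only in the choice of $D$ in
Proposition~\ref{prop:walk}(b). All estimates hold for every c.e.\ set $A$ and every $D$; lowness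
ensures that the walk does not stay forever at a prefix of $A$. That $A$ is c.e.\ is used in
Lemma~\ref{lem:book}. If an approximation to $A$ could return to an abandoned string, that string
could be created many times, while Kraft's inequality counts it once. Condition (ii) of
Definition~\ref{def:ow} for the given test is not used.
\end{remark}

\section{The remaining implications}\label{sec:rest}

\begin{proof}[Proof of \textup{(2)}$\Rightarrow$\textup{(3)}$\Rightarrow$\textup{(4)}$\Rightarrow$\textup{(5)}]
Assume (2). If $Z$ is not OW-random relative to $A$, it fails an OW-test relative to $A$, hence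
an unrelativized one. This gives (3). Assume (3). An OW-random set is OW-random relative to
$A$, hence ML-random relative to $A$ by Lemma~\ref{lem:compare}(a). This gives (4), and (4) implies
(5) by Lemma~\ref{lem:compare}(c).
\end{proof}

For the last implication we build, for $A$ not $K$-trivial, a weakly 2-random set inside a
universal ML-test relative to $A$. We use $\Pi^0_1$ classes of positive measure as conditions.
Removing a small $\Sigma^0_1$ class from a condition avoids a given $\Pi^0_2$ null class. The point is
that every condition also meets every component of the test.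

\begin{proof}[Proof of \textup{(5)}$\Rightarrow$\textup{(1)}]
Suppose that $A$ is not $K$-trivial. By (F3) there is an ML-random set $X$ that is not ML-random
relative to $A$. Let $(T^A_k)$ be a universal ML-test relative to $A$.

\emph{Every $\Pi^0_1$ class $P$ of positive measure meets every $T^A_k$.} By (F5), $X=\rho Y$ with
$Y\in P$. The sets $\{Y':\rho Y'\in T^A_{n+|\rho|}\}$ have measure at most
$2^{|\rho|}2^{-n-|\rho|}=2^{-n}$, so they form an ML-test relative to $A$, and $Y$ lies in all of
them. By universality $Y\in T^A_k$.

\emph{A nonempty $\Pi^0_1$ class $P$ of ML-random sets has positive measure.} Write $P$ as the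
intersection of a computable decreasing sequence of clopen sets. If $\mu(P)=0$, we can search for
members of the sequence of measure at most $2^{-n}$, and these form an ML-test that contains $P$ in
its intersection.

List the countably many $\Pi^0_2$ null classes as $\bigcap_nG^i_n$ for $i\in\omega$, where for each
$i$ the sequence $(G^i_n)_n$ is uniformly $\Sigma^0_1$ and decreasing, so that
$\mu(G^i_n)\to0$ as $n\to\infty$. Let $P_0$ be the complement of the component $T_1$ of an
unrelativized universal ML-test. It is a $\Pi^0_1$ class of ML-random sets of measure at least
$\frac12$. Given a $\Pi^0_1$ class $P_i\subseteq P_0$ of positive measure, pick a point in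
$P_i\cap T^A_i$ and a prefix $\tau$ of it with $[\tau]\subseteq T^A_i$. Then $P_i\cap[\tau]$ is a
nonempty $\Pi^0_1$ class of ML-random sets, so it has positive measure. Choose $n$ with
$\mu(G^i_n)<\mu(P_i\cap[\tau])$ and let $P_{i+1}=(P_i\cap[\tau])\setminus G^i_n$, again a $\Pi^0_1$
class of positive measure. By compactness there is $Z\in\bigcap_iP_i$. For each $i$, from
$Z\in P_{i+1}$ we get $Z\notin\bigcap_nG^i_n$ and $Z\in T^A_i$. So $Z$ is weakly 2-random and not
ML-random relative to $A$, and (5) fails.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}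

\bibitem{Nies05}
A.~Nies, \emph{Lowness properties and randomness}, Adv. Math., 2005.

\bibitem{Nies16}
Andr\'e Nies, \emph{Lowness, randomness, and computable analysis}, arXiv:1607.07030 (2016).

\end{thebibliography}
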